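\title{Computing the order type of a tree automatic well-order}

\begin{abstract}
We give an algorithm that takes finite tree automata presenting a well-order and outputs the hereditary Cantor normal form of its order type. This answers a question of Philipp Schlicht. The algorithm decides, by recursion on $k$, whether the order type is at least $\omega^{\omega^k}$. Types below $\omega^{\omega^{k+1}}$ are detected by repeated division by $\omega^{\omega^k}$. Larger types are detected by a finite certificate, a piece of tree that can be pumped into lexicographic powers of a regular order, and the main work is to show that such a certificate always exists. It follows that isomorphism and embeddability of tree automatic well-orders are decidable, and that the relations ``the interval from $x$ to $y$ has type at least $\beta$'' are tree automatic, uniformly in $\beta$ and in the presentation.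
\end{abstract}

\section{Introduction}\label{sec:intro}

Two finite automata that read trees can describe an infinite linear order: one accepts the elements, the other accepts the pairs $x<y$. If the order is a well-order, it has a second finite description, the Cantor normal form of its order type. We show that the second description can be computed from the first.

\subsection*{Trees and automata}
Nodes are words over $\{0,1\}$. The root is the empty word $\varepsilon$, we write $u\sqsubseteq v$ if $u$ is a prefix of $v$ and $u\sqsubset v$ if it is a proper prefix, and an \emph{antichain} is a set of pairwise $\sqsubseteq$-incomparable nodes. Fix a finite alphabet $\Sigma$. A \emph{$\Sigma$-tree} $x$ is a finite prefix-closed set $\mathrm{dom}\,x\subseteq\{0,1\}^*$ whose nodes are labeled by letters of $\Sigma$. The empty tree is allowed and is denoted by $o$.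

A (deterministic, bottom-up) \emph{tree automaton} over an alphabet $\Gamma$ consists of a finite set $Q$, a state $q_\diamond\in Q$, a map $\delta\colon\Gamma\times Q\times Q\to Q$ and a set of accepting states. It assigns the state $q_\diamond$ to the empty tree, and to a tree with root label $b$ the state $\delta(b,q_0,q_1)$, where $q_0,q_1$ are the states assigned to the subtrees at the nodes $0$ and $1$. A set of trees is \emph{regular} if it is the set of trees to which some automaton assigns an accepting state. Nondeterministic bottom-up automata define the same sets and are converted into this form by the subset construction.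

To let an automaton read several trees at once, one overlays them. The \emph{convolution} $\otimes(x_1,\dots,x_n)$ of $\Sigma$-trees has domain $\bigcup_i\mathrm{dom}\,x_i$, and its label at a node $v$ is $(b_1,\dots,b_n)\in(\Sigma\cup\{\diamond\})^n$, where $b_i$ is the label of $v$ in $x_i$ if $v\in\mathrm{dom}\,x_i$, and $b_i$ is the padding symbol $\diamond$ otherwise. An $n$-ary relation $R$ on $\Sigma$-trees is \emph{tree automatic} if $\{\otimes(x_1,\dots,x_n):(x_1,\dots,x_n)\in R\}$ is regular. A \emph{tree automatic well-order} is a well-order $L=(D,<)$ with $D$ a regular set of $\Sigma$-trees and $<$ a tree automatic relation on $D$, and a \emph{presentation} of it is a pair of automata for $D$ and $<$. A presentation of an ordinal $\alpha$ is a presentation of a tree automatic well-order of type $\alpha$. We use three standard facts.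
\begin{itemize}
\item[(T1)] Tree automatic relations are effectively closed under Boolean operations and projection.
\item[(T2)] A relation defined by a first-order formula from tree automatic relations, with quantifiers ranging over regular sets, is tree automatic, and an automaton for it can be computed. A single tree forms a regular set, so trees may be used as parameters.
\item[(T3)] Emptiness, inclusion and finiteness of regular sets are decidable.
\end{itemize}
If $\Sigma=\emptyset$, the empty tree is the only tree and every well-order has at most one element. We therefore assume $\Sigma\neq\emptyset$ and fix a letter $a\in\Sigma$.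

\subsection*{The problem}
Every ordinal $\alpha<\varepsilon_0$ has a unique \emph{hereditary Cantor normal form}. It is $0$ if $\alpha=0$, and otherwise it is $\omega^{\beta_1}+\dots+\omega^{\beta_m}$ with $\alpha>\beta_1\ge\dots\ge\beta_m$, where each $\beta_j$ is again written in this form. It is a finite term built from $0$, $+$ and $\omega^{(\cdot)}$, and two ordinals below $\varepsilon_0$ are equal if and only if their terms are identical. We call it the \emph{normal form}. By a theorem of Delhomm\'e, the order type of a tree automatic well-order is below $\omega^{\omega^\omega}$; a proof appears as Corollary~\ref{cor:bound}. So the type has a normal form, and Philipp Schlicht asked whether there is an algorithm that determines it~\cite{LogicBlog}.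

\begin{theorem}\label{thm:main}
There is an algorithm which, given tree automata forming a presentation of a well-order $L$, outputs the hereditary Cantor normal form of the order type of $L$.
\end{theorem}

The only assumption on the input is the promise that the automata present a well-order. We write $\mathrm{tp}(L)$ for the order type of a well-order $L$ and $[x,y)=\{z:x\le z<y\}$.

\begin{theorem}\label{thm:second}
\begin{itemize}
\item[(a)] From a presentation of a tree automatic well-order $L$ and the normal form of an ordinal $\beta<\omega^{\omega^\omega}$ one can compute tree automata for the relations $\{(x,y):x<y,\ \mathrm{tp}[x,y)\ge\beta\}$ and $\{(x,y):x<y,\ \mathrm{tp}[x,y)=\beta\}$. Hence the first-order theory of $L$ expanded by all these relations is decidable, uniformly in the presentation.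
\item[(b)] From the normal form of any $\alpha<\omega^{\omega^\omega}$ one can compute a presentation of $\alpha$ (for $\Sigma\ne\emptyset$). So, up to isomorphism, presentations of tree automatic well-orders and normal forms below $\omega^{\omega^\omega}$ are computably translated into each other in both directions. In particular, isomorphism and embeddability of tree automatic well-orders are decidable.
\end{itemize}
\end{theorem}

A third result, Theorem~\ref{thm:cert}, characterizes the tree automatic well-orders of type at least $\omega^{\omega^{k+1}}$ by finite certificates.

\subsection*{What first-order logic gives, and what is missing}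
By (T2) and (T3) one can decide any first-order sentence about $L$. This already allows division by $\omega$. For $x<y$ the interval $[x,y)$ is finite if and only if every element of $(x,y]$ has an immediate predecessor, so ``finite distance'' is first-order definable, and the least elements of its classes form a new tree automatic well-order. If $\mathrm{tp}(L)<\omega^n$, then $n$ such divisions reduce $L$ to at most one point. If $\mathrm{tp}(L)\ge\omega^\omega$, the loop never ends, because $\omega\cdot\omega^\omega=\omega^\omega$. Two things are missing: a way to learn in finite time that the loop does not end, and a way to continue when it does not, namely an automaton for division by $\omega^\omega$.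

There is a reason to expect that both can be supplied. An automaton sees a subtree only through its state. So $L$ is assembled from finitely many suborders, and a large order type should come from a repetition that can be pumped. The proof makes this precise at the thresholds
\[
\lambda_k=\omega^{\omega^k}\qquad(k<\omega),
\]
which satisfy $\lambda_0=\omega$, $\lambda_k^n=\omega^{\omega^kn}$, $\lambda_{k+1}=\lambda_k^\omega=\sup_n\lambda_k^n$ and $\sup_k\lambda_k=\omega^{\omega^\omega}$. We construct, by recursion on $k$, an algorithm $A_k$ that decides whether $\mathrm{tp}(L)\ge\lambda_k$. Applying $A_k$ to finitely many suborders of $L$, its \emph{components}, yields an automaton for division by $\lambda_k$ (Section~\ref{sec:boxes}). Repeated division halts exactly when $\mathrm{tp}(L)<\lambda_{k+1}$, and a search for a certificate (Section~\ref{sec:cert}) halts exactly when $\mathrm{tp}(L)\ge\lambda_{k+1}$; running both gives $A_{k+1}$ (Section~\ref{sec:alg}). Sections~\ref{sec:lex} and~\ref{sec:pump} prove that certificates exist. We begin with the case $k=0$ in an example.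

\section{Combs and the ordinal $\omega^\omega$}\label{sec:combs}

For $\Sigma$-trees $x,y$ let $a(x,y)$ be the tree with root label $a$, subtree $x$ at node $0$ and subtree $y$ at node $1$. Let $p_n$ be the path with domain $\{0^j:j\le n\}$ and all labels $a$. The paths, ordered by inclusion of domains, present $\omega$.

Let $(Y,<_Y)$ be a tree automatic well-order of type $\alpha$. Put $C()=a(o,o)$ and $C(y_1,\dots,y_N)=a(y_1,C(y_2,\dots,y_N))$ for $y_i\in Y$. This tree has the spine $\varepsilon,1,\dots,1^N$, with the tooth $y_i$ attached at $1^{i-1}0$, and it determines $N$ and the $y_i$. Let $Y^*$ be the set of all these trees. We order $Y^*$ first by $N$, and for equal $N$ in one of two ways: in $<^\uparrow$ the deepest tooth at which two trees differ decides, and in $<^\downarrow$ the shallowest one decides.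

\begin{lemma}\label{lem:power}
If $\alpha\ge2$, then $(Y^*,<^\uparrow)$ and $(Y^*,<^\downarrow)$ are tree automatic well-orders of type $\alpha^\omega$, and presentations are computable from a presentation of $(Y,<_Y)$.
\end{lemma}

\begin{proof}
The trees with $N$ teeth form a lexicographic power of type $\alpha^N$, so both orders have type $\sum_{N<\omega}\alpha^N$. By induction $\sum_{N<n}\alpha^N\le\alpha^n$, since $\alpha^n+\alpha^n\le\alpha^{n+1}$. Hence the sum is $\sup_n\alpha^n=\alpha^\omega$.

An automaton for $Y^*$ runs the automaton for $Y$ and keeps one more bit, ``the subtree here is in $Y^*$''. The bit is set at a leaf labeled $a$, and at a node labeled $a$ whose left subtree is in $Y$ and whose right subtree is in $Y^*$. By (T1) it remains to compare two trees of $Y^*$. At every node the automaton records which of the two subtrees are empty, runs the automata for $<_Y$, its converse and equality, and computes a verdict $<$, $=$ or $>$, marked as ``by length'' or ``by teeth'', which is correct whenever the two subtrees lie in $Y^*$. Let them have $N$ and $N'$ teeth. If $N=N'=0$, the verdict is $=$. If exactly one of $N,N'$ is $0$, it is by length.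 Otherwise the right subtrees are in $Y^*$ and have $N-1$ and $N'-1$ teeth. A verdict by length is passed up unchanged. A verdict by teeth is combined with the comparison of the left subtrees $y_1,y_1'$: for $<^\uparrow$ the verdict from below stands unless it is $=$, and for $<^\downarrow$ the comparison of $y_1,y_1'$ stands unless $y_1=y_1'$.
\end{proof}

\begin{proposition}\label{prop:build}
From the normal form of any $\alpha<\omega^{\omega^\omega}$ one can compute a presentation of $\alpha$.
\end{proposition}

\begin{proof}
The sets $\{p_j:j<n\}$ present the finite ordinals. If $X,Y$ present $\alpha,\beta$, then the trees $a(x,y)$, ordered first by $y$ and then by $x$, present $\alpha\beta$: the subtrees of $\otimes(a(x,y),a(x',y'))$ at $0$ and $1$ are $\otimes(x,x')$ and $\otimes(y,y')$, so the automaton compares both pairs and decides at the root. If $X_1,\dots,X_m$ present $\alpha_1,\dots,\alpha_m$, then the trees $a(p_i,x)$ with $x\in X_i$, ordered first by $i$ and then by $x$, present $\alpha_1+\dots+\alpha_m$ in the same way. Lemma~\ref{lem:power} and $\lambda_{k+1}=\lambda_k^\omega$ give all $\lambda_k$. If $0<\gamma<\omega^\omega$, then $\gamma=\omega^{k_1}+\dots+\omega^{k_s}$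 with finite $k_i$, and $\omega^\gamma=\lambda_{k_1}\cdots\lambda_{k_s}$ is a product; also $\omega^0=1$. Every nonzero $\alpha<\omega^{\omega^\omega}$ is a finite sum of such $\omega^\gamma$.
\end{proof}

\begin{example}\label{ex:running}
Let $Y=\{p_n:n<\omega\}$, write $C(n_1,\dots,n_N)$ for $C(p_{n_1},\dots,p_{n_N})$, and let $L=(Y^*,<^\uparrow)$, of type $\omega^\omega$. It begins
\[
C()<C(0)<C(1)<\dots<C(0,0)<C(1,0)<\dots<C(0,1)<C(1,1)<\cdots.
\]
The first class of the relation ``finite distance'' consists of $C()$ and all $C(n)$. Every other class is obtained by fixing $N\ge2$ and $n_2,\dots,n_N$ and letting $n_1$ vary. The least elements are $C()$ and the trees $C(0,n_2,\dots,n_N)$ with $N\ge2$, and they form an order of type $1+\omega+\omega^2+\dots=\omega^\omega$. After $j$ divisions there remain $C()$ and the trees $C(0,\dots,0,n_{j+1},\dots,n_N)$ with $N>j$, still of type $\omega^\omega$. In the suborder $L_{\le n}$ of trees with at most $n$ teeth, of type $\omega^n$, the same computation leaves only $C()$ after $n$ divisions.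

What separates $L$ from all the $L_{\le n}$ is a finite piece of data: the node labeled $a$ with a tooth from the infinite set $Y$ on the left may be stacked any number $N$ of times above the leaf $C()$, and the resulting trees are ordered like $Y^N$. This embeds $\omega^N$ in $L$ for every $N$. Moreover the claim can be checked for all $N$ at once, because stacking one more node acts on the finite set of states of the automaton for $<$, and the set of states that can be reached is computed in finitely many steps.
\end{example}

Theorem~\ref{thm:cert} says that this example is typical: whenever $\mathrm{tp}(L)\ge\lambda_{k+1}$, however $L$ is presented, some piece of tree can be stacked in this way, with teeth from a regular set of type at least $\lambda_k$.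

\section{Three lemmas on ordinals}\label{sec:ord}

All ordinals in this paper are countable. We use the following textbook facts. If a well-order embeds in another, its type is at most the type of the other. The \emph{position} of $x$ in $L$ is $\mathrm{tp}\{y:y<x\}$. The product $\alpha\beta$ consists of $\beta$ copies of $\alpha$, and $\alpha(\beta+\beta')=\alpha\beta+\alpha\beta'$. For $\sigma>0$ every $\xi$ is uniquely $\sigma\xi_1+\xi_0$ with $\xi_0<\sigma$; we call $\xi_1$ the quotient of $\xi$ by $\sigma$. The sum of two ordinals below $\omega^\mu$ is below $\omega^\mu$. By Cantor normal form, a well-order of type below $\omega^\mu$ is a finite union of intervals of types $\omega^\nu$ with $\nu<\mu$. The natural sum $\oplus$ adds Cantor normal forms like polynomials in $\omega$; it is commutative, associative and strictly increasing in each argument.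

The first lemma is the pigeonhole principle of the paper.

\begin{lemma}\label{lem:pigeon}
If a well-order of type at least $\omega^\mu$ is a finite union of subsets, then one of them has type at least $\omega^\mu$. Equivalently, if finitely many subsets of a well-order have types below $\omega^\mu$, so does their union.
\end{lemma}

\begin{proof}
By restricting to an initial segment and by induction on the number of sets, it suffices to treat $\omega^\mu=X\cup X'$. We use induction on $\mu$. For $\mu=0$ one of the sets is nonempty. For $\mu>0$ write $\omega^\mu=\sum_{i<\omega}\omega^{\mu_i}$, where $\mu_i=\nu$ for all $i$ if $\mu=\nu+1$, and $(\mu_i)$ is strictly increasing and cofinal in $\mu$ if $\mu$ is a limit. By induction, $X$ or $X'$ meets the $i$-th block in a set of type $\omega^{\mu_i}$. One of them, say $X$, does so for infinitely many $i$. Then $\mathrm{tp}(X)\ge\omega^\nu\cdot\omega$ in the successor case, and $\mathrm{tp}(X)\ge\sup_i\omega^{\mu_i}$ in the limit case.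
\end{proof}

The lemma needs a power of $\omega$: the ordinal $\omega+1$ is the union of a set of type $\omega$ and a point.

For a well-order $L$ and an ordinal $\mu$, let $x\equiv_\mu y$ mean that the interval $[\min(x,y),\max(x,y))$ has type below $\omega^\mu$. We write $\equiv^L_\mu$ when $L$ must be named. Thus $\equiv_0$ is equality and $\equiv_1$ is finite distance.

\begin{lemma}\label{lem:div}
Let $L$ be a well-order of type $\omega^\mu\beta+\rho$ with $\rho<\omega^\mu$.
\begin{itemize}
\item[(a)] Two elements are $\equiv_\mu$-related if and only if their positions have the same quotient by $\omega^\mu$. So $\equiv_\mu$ is an equivalence relation with convex classes.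
\item[(b)] Let $L/\omega^\mu$ be the suborder of least elements of classes. If $\rho=0$, it has type $\beta$ and all classes have type $\omega^\mu$. If $\rho>0$, it has type $\beta+1$, the last class has type $\rho$, and all other classes have type $\omega^\mu$.
\item[(c)] We have $x\equiv^L_{\mu+\nu}y$ if and only if the least elements of the $\equiv^L_\mu$-classes of $x$ and $y$ are $\equiv_\nu$-related in $L/\omega^\mu$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the positions be $\xi=\omega^\mu\xi_1+\xi_0\le\eta=\omega^\mu\eta_1+\eta_0$ with $\xi_0,\eta_0<\omega^\mu$, and let $\eta=\xi+\zeta$, so that the interval has type $\zeta$. If $\xi_1=\eta_1$, then $\xi_0+\zeta=\eta_0$, so $\zeta\le\eta_0<\omega^\mu$. If $\zeta<\omega^\mu$, then $\eta=\omega^\mu\xi_1+(\xi_0+\zeta)$ with $\xi_0+\zeta<\omega^\mu$, so $\eta_1=\xi_1$.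

(b) The class with quotient $\xi_1$ consists of the positions $\omega^\mu\xi_1+\xi_0<\mathrm{tp}(L)$. All $\xi_0<\omega^\mu$ occur if $\xi_1<\beta$, exactly the $\xi_0<\rho$ occur if $\xi_1=\beta$, and none occurs if $\xi_1>\beta$.

(c) By (b), the least element of the class with quotient $\xi_1$ has position $\xi_1$ in $L/\omega^\mu$. If $\xi=\omega^\mu\xi_1+\xi_0$ and $\xi_1=\omega^\nu\xi_2+\xi_3$ with $\xi_0<\omega^\mu$ and $\xi_3<\omega^\nu$, then $\xi=\omega^{\mu+\nu}\xi_2+(\omega^\mu\xi_3+\xi_0)$ and $\omega^\mu\xi_3+\xi_0<\omega^\mu(\xi_3+1)\le\omega^{\mu+\nu}$. So $\xi_2$ is the quotient of $\xi$ by $\omega^{\mu+\nu}$, and (a) applies in both orders.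
\end{proof}

A linear order $<$ on a product $X_1\times\dots\times X_m$ of linear orders \emph{extends the product order} if $x_i\le x_i'$ for all $i$ implies $x\le x'$. Such orders arise when independent subtrees are varied, and the next lemma bounds their type.

\begin{lemma}\label{lem:prod}
Let $X_1,\dots,X_m$ be nonempty well-orders with $\mathrm{tp}(X_i)<\lambda_k^{d_i}$, where $1\le d_i<\omega$. Every well-order on $\prod_iX_i$ that extends the product order has type below $\lambda_k^{d}$, where $d=1+\sum_i(d_i-1)$. In particular, if all $X_i$ have type below $\lambda_k$, so does the order on the product.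
\end{lemma}

\begin{proof}
We first show: if $\mathrm{tp}(X_i)\le\omega^{\mu_i}$ for all $i$, then the order on the product has type at most $\omega^\mu$, where $\mu=\mu_1\oplus\dots\oplus\mu_m$. We use induction on $\mu$. Fix $b=(b_1,\dots,b_m)$. If $x<b$, then $x_i<b_i$ for some $i$, since otherwise $b\le x$. The set $\{x_i\in X_i:x_i<b_i\}$ has type below $\omega^{\mu_i}$, so it is a finite union of intervals $I$ of types $\omega^{\nu}$ with $\nu<\mu_i$. Replacing $X_i$ by such an $I$ lowers the natural sum of the exponents to some $\mu'<\mu$, so by induction the subproduct has type at most $\omega^{\mu'}<\omega^\mu$. The set below $b$ is covered by finitely many such subproducts, so it has type below $\omega^\mu$ by Lemma~\ref{lem:pigeon}. As $b$ was arbitrary, the whole order has type at most $\omega^\mu$.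

Now split each $X_i$ into finitely many intervals of types $\omega^{\mu_i}$ with $\mu_i<\omega^kd_i$. This splits the product into finitely many subproducts. Write $\mu_i=\omega^kc_i+\mu_i'$ with $c_i\le d_i-1$ and $\mu_i'<\omega^k$. Then $\bigoplus_i\mu_i=\omega^k\sum_ic_i+\bigoplus_i\mu_i'$ and $\bigoplus_i\mu_i'<\omega^k$, so $\bigoplus_i\mu_i<\omega^kd$. Each subproduct has type below $\omega^{\omega^kd}$, and Lemma~\ref{lem:pigeon} finishes the proof.
\end{proof}

The last sentence of the lemma is the reason for the thresholds $\lambda_k$. It fails at $\omega^2$, for instance: the lexicographic order on $\omega\times\omega$ has type $\omega^2$, while both factors have smaller type.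

\section{Boxes, components and division by $\lambda_k$}\label{sec:boxes}

\subsection*{States of pairs of trees}
We will replace the subtree of a tree at a node $u$ by another tree, and $u$ may lie far outside the domain, so that the result is not prefix-closed. It is convenient to allow such objects and let the automaton reject them. Let $\Sigma_\diamond=\Sigma\cup\{\diamond\}$, and let $\mathbb T$ be the set of functions $x\colon\{0,1\}^*\to\Sigma_\diamond$ whose support $\{v:x(v)\ne\diamond\}$ is finite. The $\Sigma$-trees are the elements with prefix-closed support, and $o$ is the constant function $\diamond$. The subtree at $v$ is $x_v(w)=x(vw)$. For a finite antichain $U$ and $z=(z_u)_{u\in U}\in\mathbb T^U$, let $x[z]$ be $x$ with the subtree at $u$ replaced by $z_u$ for all $u\in U$; for a single node we write $x[u\leftarrow z]$. The map $z\mapsto x[z]$ is injective, and if $x[z]$ is a $\Sigma$-tree, so is every $z_u$.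

A \emph{compositional map} is a map $\tau\colon\mathbb T^2\to S$ to a finite set $S$ of \emph{states}, given by $s_\diamond\in S$ and $\delta\colon\Sigma_\diamond^2\times S^2\to S$ with
\[
\tau(o,o)=s_\diamond=\delta(\diamond,\diamond,s_\diamond,s_\diamond),\qquad \tau(x,y)=\delta\bigl(x(\varepsilon),y(\varepsilon),\tau(x_0,y_0),\tau(x_1,y_1)\bigr).
\]
It \emph{recognizes} $R\subseteq\mathbb T^2$ if $R=\tau^{-1}(S_R)$ for some $S_R\subseteq S$, and it \emph{refines} $\tau'$ if $\tau(x,y)$ determines $\tau'(x,y)$.

\begin{lemma}\label{lem:comp}
\begin{itemize}
\item[(a)] From automata for finitely many binary tree automatic relations one can compute a compositional map that recognizes all of them. It can be chosen to refine a given compositional map.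
\item[(b)] If $\tau$ is compositional and $s\in S$, then the set of pairs $(x,y)$ of $\Sigma$-trees with $\tau(x,y)=s$ is tree automatic, effectively.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A product of compositional maps is compositional and refines each factor, so one relation suffices. Let $\tau(x,y)=\bot$ if $x$ or $y$ is not a $\Sigma$-tree. Otherwise let $\tau(x,y)$ consist of the state $q$ that the automaton assigns to $\otimes(x,y)$ and two bits telling whether $x=o$ and whether $y=o$. The function $\delta$ returns $\bot$ if a child has state $\bot$, or if the label of $x$ (or of $y$) is $\diamond$ while a child reports a nonempty subtree of $x$ (or of $y$). In the remaining cases it returns $s_\diamond=\tau(o,o)$ if both labels are $\diamond$, and otherwise it applies the transition of the automaton and reads the bits off the labels.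

(b) The data $S,s_\diamond,\delta$ form an automaton that assigns $\tau(x,y)$ to $\otimes(x,y)$, and the set of all convolutions of two $\Sigma$-trees is regular.
\end{proof}

By (b) and (T2), the sets of $\Sigma$-trees $z$ with a prescribed value of $\tau(z,z)$, or of $\tau(z,b)$ for a fixed $\Sigma$-tree $b$, are regular.

The state of a pair depends on its subtrees only through their states. Given $x,x'\in\mathbb T$, a finite antichain $U$ and $s\in S^U$, assign values to the nodes that have no proper prefix in $U$: put $\mathrm{val}(u)=s_u$ for $u\in U$, put $\mathrm{val}(v)=\delta(x(v),x'(v),\mathrm{val}(v0),\mathrm{val}(v1))$ if $v$ is a proper prefix of an element of $U$, and put $\mathrm{val}(v)=\tau(x_v,x'_v)$ otherwise. Let $h_{x,x',U}(s)=\mathrm{val}(\varepsilon)$. By induction from $U$ up to the root,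
\begin{equation}\label{eq:subst}
\tau(x[z],x'[z'])=h_{x,x',U}\bigl((\tau(z_u,z'_u))_{u\in U}\bigr)\qquad\text{for all }z,z'\in\mathbb T^U.
\end{equation}
We write $h_{x,U}=h_{x,x,U}$ and $h_{x,u}=h_{x,\{u\}}$.

For the rest of Sections~\ref{sec:boxes}--\ref{sec:pump}, fix a tree automatic well-order $L=(D,<)$ and a compositional map $\tau\colon\mathbb T^2\to S$ with sets $S_<,S_D\subseteq S$ such that, for all $x,y\in\mathbb T$,
\[
x,y\in D\text{ and }x<y\iff\tau(x,y)\in S_<,\qquad x\in D\iff\tau(x,x)\in S_D .
\]
These are computed by Lemma~\ref{lem:comp}(a) from $<$ and $\{(x,x):x\in D\}$.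

\subsection*{Boxes}
A \emph{box} in $L$ is a set $B=x[\prod_{u\in U}X_u]\subseteq D$, given by $x\in\mathbb T$, a finite antichain $U$ of \emph{holes}, and nonempty regular sets $X_u$ of $\Sigma$-trees. A box is regular: a nondeterministic automaton runs the automaton for $X_u$ below $u$ and compares the finitely many remaining nodes with $x$. The box is \emph{homogeneous} if for each $u$ the state $\tau(z,z)$ has a constant value $q_u$ on $X_u$. Homogeneity means that a hole in which two trees agree contributes nothing to their comparison. For disjoint sets of holes we write $x[w,z]$ for the simultaneous substitution.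

\begin{lemma}\label{lem:box}
Let $B=x[\prod_{u\in U}X_u]$ be a homogeneous box.
\begin{itemize}
\item[(a)] Let $U'\subseteq U$ and $w\in\prod_{u\in U\setminus U'}X_u$. The order on $\prod_{u\in U'}X_u$ defined by $x[w,z]<x[w,z']$ is a well-order that embeds in $B$ and does not depend on $w$.
\item[(b)] For $U'=\{u\}$ call this order $<_u$ and call $(X_u,<_u)$ a \emph{coordinate} of $B$. There is $F_u\subseteq S$ with $z<_uz'\iff\tau(z,z')\in F_u$ for $z,z'\in X_u$; so $<_u$ is tree automatic.
\item[(c)] If $U$ is partitioned into sets $U_1,\dots,U_m$, the order on $B$ extends the product of the orders from (a) on the sets $\prod_{u\in U_i}X_u$.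
\item[(d)] For $U',w$ as in (a) and nonempty regular $X'_u\subseteq X_u$, the set $x[w][\prod_{u\in U'}X'_u]$ is a homogeneous box whose coordinate orders are the restrictions of the $<_u$.
\item[(e)] $\mathrm{tp}(B)\ge\lambda_k$ if and only if some coordinate has type at least $\lambda_k$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:subst}, $\tau(x[w,z],x[w,z'])$ is the value of $h_{x,U}$ at the tuple with entries $q_u$ outside $U'$ and $\tau(z_u,z'_u)$ in $U'$, and $w$ does not occur in it. This gives (a) and (b), and (d) follows from (a). For (c), pass from the smaller tuple to the larger one by changing one block $U_i$ at a time; by (a) no step decreases the tree. In (e), one direction holds because coordinates embed in $B$, and the other is Lemma~\ref{lem:prod} with (c) for the partition into singletons.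
\end{proof}

We call the passage in (d) from $U$ to $U'$ \emph{freezing} the holes outside $U'$.

\subsection*{Components}
By Lemma~\ref{lem:box}(e), the size of a box is read off its coordinates. We now single out a finite list of orders that will serve as coordinates. For $z\in\mathbb T$ let
\[
\kappa(z)=(\tau(z,z),\tau(z,o)),\qquad T_\kappa=\{z\in\mathbb T:\kappa(z)=\kappa\}.
\]
The first entry gives homogeneity. The second is there because we will compare $z$ with fixed trees at nodes where those trees are empty. For $z\in D$ and any node $u$ put $F_{z,u}=\{s\in S:h_{z,u}(s)\in S_<\}$. The pairs $(\kappa(z_u),F_{z,u})$ with $z\in D$ and $u\in\{0,1\}^*$ are the \emph{components} of $L$. There are at most $|S|^2\,2^{|S|}$ of them. We identify the component $(\kappa,F)$ with the set $T_\kappa$ and the relation $\{(b,b'):\tau(b,b')\in F\}$ on it. To let automata speak about nodes, let $m_u$ be the tree whose domain is the set of prefixes of $u$, with all labels $a$.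

\begin{lemma}\label{lem:components}
\begin{itemize}
\item[(a)] If $(\kappa,F)=(\kappa(z_u),F_{z,u})$ with $z\in D$, then $b\mapsto z[u\leftarrow b]$ is an isomorphism from the component onto a suborder of $L$. Each component is a tree automatic well-order.
\item[(b)] $D$ is a finite union of suborders that are components.
\item[(c)] For each pair $(\kappa,F)$ the relation $R_{\kappa,F}=\{(z,m_u):z\in D,\ \kappa(z_u)=\kappa,\ F_{z,u}=F\}$ is tree automatic, effectively. The list of components, with presentations, is computable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $b\in T_\kappa$ we have $\tau(b,b)=\tau(z_u,z_u)$, so by \eqref{eq:subst} the tree $z[u\leftarrow b]$ has the same diagonal state as $z$ and lies in $D$. Hence $T_\kappa$ consists of $\Sigma$-trees, and it is regular. Again by \eqref{eq:subst}, $z[u\leftarrow b]<z[u\leftarrow b']$ if and only if $h_{z,u}(\tau(b,b'))\in S_<$, that is, $\tau(b,b')\in F$. This relation is tree automatic by Lemma~\ref{lem:comp}(b).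

(b) Take $u=\varepsilon$ in (a): for $z\in D$ the set $T_{\kappa(z)}$ is a subset of $D$ that contains $z$, and as a suborder it is the component $(\kappa(z),S_<)$.

(c) An automaton reading $\otimes(z,m_u)$ computes $\kappa(z_v)$ at every node $v$, using $\delta(z(v),z(v),\cdot,\cdot)$ and $\delta(z(v),\diamond,\cdot,\cdot)$. It recognizes $u$ as the leaf of $m_u$, and there it stores $\kappa(z_u)$ and the identity map of $S$. At a node $v\sqsubset u$ with $v0\sqsubseteq u$ it replaces the stored map $h$ by $s\mapsto\delta(z(v),z(v),h(s),\tau(z_{v1},z_{v1}))$, and if $v1\sqsubseteq u$ by $s\mapsto\delta(z(v),z(v),\tau(z_{v0},z_{v0}),h(s))$. At the root it knows $\tau(z,z)$, $\kappa(z_u)$ and $h_{z,u}$. A pair $(\kappa,F)$ is a component if and only if $R_{\kappa,F}\ne\emptyset$, which is decidable by (T3).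
\end{proof}

\subsection*{Cutting intervals into boxes}
For a finite prefix-closed set $P$ let $\partial P$ be the set of minimal nodes outside $P$. It is a finite antichain, and every node outside $P$ has a prefix in $\partial P$. For $z\in\mathbb T$ put
\[
\mathrm{Box}_P(z)=\{z'\in\mathbb T:z'|_P=z|_P\text{ and }\kappa(z'_u)=\kappa(z_u)\text{ for all }u\in\partial P\}=z\Bigl[\prod_{u\in\partial P}T_{\kappa(z_u)}\Bigr].
\]

\begin{lemma}\label{lem:cut}
Let $P$ be finite and prefix-closed.
\begin{itemize}
\item[(a)] The sets $\mathrm{Box}_P(z)$ form a finite partition of $\mathbb T$.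
\item[(b)] If $y$ has support in $P$, then $\kappa(z')$ and $\tau(z',y)$ are constant for $z'\in\mathrm{Box}_P(z)$.
\item[(c)] Let $x,z\in\mathbb T$ and let $v$ be a node with $x'=x[v\leftarrow z]\in D$. Then $\{x[v\leftarrow z']:z'\in\mathrm{Box}_P(z)\}$ is a homogeneous box in $L$ with holes $vu$, $u\in\partial P$, and its coordinate at $vu$ is the component $(\kappa(x'_{vu}),F_{x',vu})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) There are finitely many choices for $z|_P$ and for the values $\kappa(z_u)$.

(b) Apply \eqref{eq:subst} with $U=\partial P$. The state $\tau(z',z')$ is determined by the states $\tau(z'_u,z'_u)$. Since $y_u=o$ on $\partial P$, the state $\tau(z',y)$ is determined by the states $\tau(z'_u,o)$; the case $y=o$ gives the second entry of $\kappa$.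

(c) By (b), $\tau(z',z')=\tau(z,z)$, so $x[v\leftarrow z']\in D$ by \eqref{eq:subst}. The set equals $x'[\prod_uT_{\kappa(z_u)}]$ with the factor $T_{\kappa(z_u)}$ at the hole $vu$, and $z_u=x'_{vu}$. The factors are regular by Lemma~\ref{lem:components}(a), and $\tau(b,b)$ is constant on each. By Lemma~\ref{lem:box}(a) we may compute $<_{vu}$ with the other holes filled as in $x'$, and then it is the order in Lemma~\ref{lem:components}(a).
\end{proof}

In Example~\ref{ex:running} take $x=C(0)$ and $y=C(0,0)$, so that $[x,y)=\{C(n):n<\omega\}$. The union of the two domains is $P=\{\varepsilon,0,1,10,11\}$, and $\partial P=\{00,01,100,101,110,111\}$. All $C(n)$ agree on $P$ and are empty at every node of $\partial P$ except $00$, where the subtree is $o$ or $p_{n-1}$. The interval is infinite because one element of it has a node on the boundary of $P$, namely $00$, at which infinitely many subtrees can be exchanged. The next proposition turns this observation into an automaton.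

\begin{proposition}\label{prop:Ek}
For each $k$ the relation $\equiv_{\omega^k}$ on $L$ is tree automatic. An automaton for it is computable from the presentation of $L$ and the set $G_k$ of components of type at least $\lambda_k$.
\end{proposition}

\begin{proof}
Let $x<y$ and $P=\mathrm{dom}\,x\cup\mathrm{dom}\,y$. An element $z'\in\mathbb T$ lies in $[x,y)$ if and only if $\tau(z',z')\in S_D$, $\tau(z',x)\notin S_<$ and $\tau(z',y)\in S_<$. By Lemma~\ref{lem:cut}, $[x,y)$ is therefore the union of the finitely many sets $\mathrm{Box}_P(z)$ with $z\in[x,y)$, and these are homogeneous boxes with coordinates $(\kappa(z_u),F_{z,u})$, $u\in\partial P$ (take $v=\varepsilon$). By Lemma~\ref{lem:pigeon}, $\mathrm{tp}[x,y)\ge\lambda_k$ if and only if one of these boxes has type at least $\lambda_k$. By Lemma~\ref{lem:box}(e), this holds if and only if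
\[
\exists z\in[x,y)\ \ \exists u\in\partial(\mathrm{dom}\,x\cup\mathrm{dom}\,y):\quad(z,m_u)\in R_{\kappa,F}\text{ for some }(\kappa,F)\in G_k .
\]
The triples $(x,y,m_u)$ with $u\in\partial(\mathrm{dom}\,x\cup\mathrm{dom}\,y)$ form a tree automatic relation: the automaton checks that $x$ and $y$ both read $\diamond$ at the leaf of $m_u$ and that at least one of them reads a letter at every other node of $m_u$. By Lemma~\ref{lem:components}(c) and (T2), the displayed condition is tree automatic, and $x\equiv_{\omega^k}y$ holds if $x=y$ or the condition fails for the pair in increasing order.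
\end{proof}

\begin{corollary}\label{cor:Ekj}
For all $k,j<\omega$ the relation $\equiv_{\omega^kj}$ is tree automatic on every tree automatic well-order $L$.
\end{corollary}

\begin{proof}
For $j=0$ it is equality. If it is tree automatic for $j$, then $L'=L/\lambda_k^j$ is a tree automatic well-order by (T2). By Lemma~\ref{lem:div}(c), $\equiv^L_{\omega^k(j+1)}$ is first-order definable from $<$, $\equiv^L_{\omega^kj}$ and $\equiv^{L'}_{\omega^k}$, and the last relation is tree automatic by Proposition~\ref{prop:Ek}.
\end{proof}

The corollary makes no claim of effectivity. It is used only in the proof that certificates exist, which is a pure existence statement, so the recursion on $k$ in the algorithm is not circular.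

\subsection*{Large boxes with small coordinates}
If $L$ is large, it could be large only because one coordinate of a box is, and then nothing is gained. Passing to a proper initial segment of a minimal large component avoids this.

\begin{lemma}\label{lem:descent}
Let $\mathrm{tp}(L)\ge\omega^\mu$ and $\nu<\mu$. Then there is a homogeneous box in $L$ of type at least $\omega^\nu$ all of whose coordinates are components of type below $\omega^\mu$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:components}(b) and~\ref{lem:pigeon}, some component has type at least $\omega^\mu$. Among these let $M=(\kappa,F)=(\kappa(x_v),F_{x,v})$, with $x\in D$, have least type. As $\omega^\nu<\mathrm{tp}(M)$, there is $p\in T_\kappa$ such that $M_{<p}=\{z\in\mathbb T:\kappa(z)=\kappa,\ \tau(z,p)\in F\}$ has type $\omega^\nu$. By Lemma~\ref{lem:cut}(a),(b) with $P=\mathrm{dom}\,p$, the set $M_{<p}$ is a finite union of sets $\mathrm{Box}_P(z)$, and by Lemma~\ref{lem:pigeon} one of them has type $\omega^\nu$ in the order of $M$. The embedding $b\mapsto x[v\leftarrow b]$ maps it onto a homogeneous box $B$ in $L$ whose coordinates are components (Lemma~\ref{lem:cut}(c)). Each coordinate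 embeds in $B$, hence in $M_{<p}$, so its type is at most $\omega^\nu<\omega^\mu$.
\end{proof}

\begin{corollary}[Delhomm\'e's bound]\label{cor:bound}
Every tree automatic well-order has type below $\omega^{\omega^\omega}$.
\end{corollary}

\begin{proof}
There are finitely many components, so there is $k$ such that every component of type below $\omega^{\omega^\omega}$ has type below $\lambda_k$. If $\mathrm{tp}(L)\ge\omega^{\omega^\omega}$, Lemma~\ref{lem:descent} with $\mu=\omega^\omega$ and $\nu=\omega^k$ gives a box of type at least $\lambda_k$ whose coordinates have types below $\lambda_k$. This contradicts Lemma~\ref{lem:box}(e).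
\end{proof}

\section{Certificates}\label{sec:cert}

A \emph{context} is a $\Sigma$-tree $c$ together with some distinct distinguished nodes of $\partial(\mathrm{dom}\,c)$, its \emph{holes}. Filling the holes with $\Sigma$-trees gives a $\Sigma$-tree. If a context has two holes, neither is the root, and they are incomparable.

\begin{definition}\label{def:cert}
A \emph{$k$-certificate} for $L=(D,<)$ consists of a direction $\downarrow$ or $\uparrow$, a context $g$ with one hole, a context $c$ with two holes, called the \emph{spine hole} and the \emph{side hole}, a $\Sigma$-tree $e$, a regular set $Y$ of $\Sigma$-trees and a tree automatic relation $<_Y$ on $Y$. Let $c[z,y]$ be $c$ with $z$ in the spine hole and $y$ in the side hole, and let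
\[
\mathrm{comb}(y_1,\dots,y_N)=g\bigl[c[c[\cdots c[e,y_N]\cdots,y_2],y_1]\bigr].
\]
The following conditions are required.
\begin{itemize}
\item[(C0)] $<_Y$ is a strict linear order on $Y$.
\item[(C1)] $\mathrm{comb}(y)\in D$ for all $N\ge1$ and $y\in Y^N$.
\item[(C2)] Let $N\ge1$ and $y\ne y'$ in $Y^N$, and let $l$ be the least (direction $\downarrow$) or the greatest (direction $\uparrow$) index with $y_l\ne y'_l$. If $y_l<_Yy'_l$, then $\mathrm{comb}(y)<\mathrm{comb}(y')$.
\item[(C3)] $(Y,<_Y)$ has type at least $\lambda_k$.
\end{itemize}
\end{definition}

If (C0)--(C2) hold, the case $N=1$ embeds $(Y,<_Y)$ in $L$, so it is a tree automatic well-order and (C3) makes sense. The right half of Figure~\ref{fig:comb} shows a comb.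

\begin{example}\label{ex:directions}
If $\mathrm{tp}(Y)\ge\lambda_k$, the orders $(Y^*,<^\uparrow)$ and $(Y^*,<^\downarrow)$ of Section~\ref{sec:combs} have $k$-certificates of direction $\uparrow$ and $\downarrow$: let $g$ be empty with hole $\varepsilon$, let $c$ be a single node labeled $a$ with side hole $0$ and spine hole $1$, and let $e=C()$.

Both directions are needed. Let $Y=\{p_n:n<\omega\}$ and suppose that $(Y^*,<^\downarrow)$ has a $0$-certificate $(\uparrow,g,c,e,Z,<_Z)$, with hole $p$ of $g$, spine hole $w$ and side hole $w'$ of $c$. As $Z$ is infinite, it has nonempty elements $z<_Zz'$. In $\mathrm{comb}(z,z,z)$ the nodes $pww'$ and $pww$ are incomparable and lie in the domain, so their longest common prefix, which extends $pw$, has two children. In a tree of $Y^*$ such nodes lie in $1^*$, so $p,w\in1^*$. The node $w'$ is incomparable with $w$, so the side holes of a comb lie in teeth, the first side hole in a shallower tooth than the second, and combs with the same $N$ have the same spine. From $\mathrm{comb}(z)<^\downarrow\mathrm{comb}(z')$ we see that $z$ makes the tooth shorter than $z'$ does, so $\mathrm{comb}(z,z')<^\downarrow\mathrm{comb}(z',z)$.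 Condition (C2) for $\uparrow$ demands the opposite. The same argument, with the last two inequalities reversed, excludes direction $\downarrow$ for $(Y^*,<^\uparrow)$.
\end{example}

Condition (C2) concerns infinitely many pairs, but it depends only on their states. Regard $g$ and $c$ as elements of $\mathbb T$. Let $\gamma\colon S\to S$ and $f\colon S\times S\to S$ be the maps $h_{g,U}$ and $h_{c,U}$ for the respective sets $U$ of holes, with the spine hole as first argument of $f$. Write $f_s(t)=f(t,s)$ and $e^*=\tau(e,e)$. Applying \eqref{eq:subst} $N+1$ times gives, for $y,y'\in Y^N$ and $s_j=\tau(y_j,y'_j)$,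
\begin{equation}\label{eq:comb}
\tau(\mathrm{comb}(y),\mathrm{comb}(y'))=\gamma\,f_{s_1}f_{s_2}\cdots f_{s_N}(e^*).
\end{equation}

\begin{lemma}\label{lem:check}
Given a presentation of $L$ and data as in Definition~\ref{def:cert}, with $Y$ and $<_Y$ given by automata, it is decidable whether (C0)--(C2) hold.
\end{lemma}

\begin{proof}
Condition (C0), and the inclusion of $<_Y$ in $Y^2$, are first-order sentences, decided by (T2) and (T3). Assume they hold. By Lemma~\ref{lem:comp}(b) and emptiness tests, compute
\[
Q=\{\tau(y,y):y\in Y\},\quad\Delta=\{\tau(y,y'):y<_Yy'\},\quad A=\{\tau(y,y'):y,y'\in Y\}.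
\]
For $V,W\subseteq S$ let $W(V)=\{f_s(t):s\in W,\ t\in V\}$, and let $W^*(V)$ be the least superset of $V$ closed under all $f_s$ with $s\in W$; it is computable because $S$ is finite. The entries of a tuple in $Y^N$ can be chosen independently, so by \eqref{eq:comb} the diagonal states of combs form the set $\gamma(Q^*(Q(\{e^*\})))$, and (C1) says that this set is contained in $S_D$. In direction $\downarrow$, the pairs in the hypothesis of (C2) are those with $y_j=y'_j$ for $j<l$, $y_l<_Yy'_l$, and arbitrary entries for $j>l$. Reading \eqref{eq:comb} from the right, their states form the set $\gamma(Q^*(\Delta(A^*(\{e^*\}))))$. In direction $\uparrow$ the set is $\gamma(A^*(\Delta(Q^*(\{e^*\}))))$. Condition (C2) says that this set is contained in $S_<$.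
\end{proof}

\begin{theorem}\label{thm:cert}
A tree automatic well-order has type at least $\omega^{\omega^{k+1}}$ if and only if it has a $k$-certificate.
\end{theorem}

One direction is short. Given a $k$-certificate with $\eta=\mathrm{tp}(Y)$, conditions (C1) and (C2) embed a lexicographic power $Y^N$, of type $\eta^N\ge\lambda_k^N$, in $L$ for every $N$, so $\mathrm{tp}(L)\ge\sup_N\lambda_k^N=\lambda_{k+1}$. The converse takes two steps. Section~\ref{sec:lex} finds, for every $r$, a box with $r$ holes that is ordered lexicographically and has large coordinates. Section~\ref{sec:pump} finds a pumpable piece in such a box when $r$ is large in terms of $|S|$.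

\section{Lexicographic boxes}\label{sec:lex}

A homogeneous box $x[\prod_{u\in U}Y_u]$ is \emph{lexicographic} if there is a linear order on $U$, called \emph{significance}, such that $x[y]<x[y']$ whenever $y\ne y'$ and $y_u<_uy'_u$ for the most significant hole $u$ with $y_u\ne y'_u$. It is \emph{$k$-large} if all coordinates have type at least $\lambda_k$. By Lemma~\ref{lem:box}(d), freezing holes preserves both properties.

A homogeneous box need not be lexicographic, because its coordinates can be interleaved. Let $X_1=X_2$ be the set of trees $a(p_i,p_j)$, written $(i,j)$, and order the trees $a((i,j),(i',j'))$ lexicographically by $(i,i',j,j')$. This box has type $\omega^4$, both coordinates have type $\omega^2$, and neither hole dominates the other: $j$ is less significant than $i'$, and $j'$ is less significant than $i$. To repair this, divide by $\omega^3$. The classes are given by $i$. In the first coordinate keep one representative for each class, $Y_1=\{(i,0):i<\omega\}$. Changing the second coordinate does not leave a class, so on $Y_1\times X_2$ the order is lexicographic with the first hole dominant. In general two things must be arranged: the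 other coordinates must be shrunk until they do not leave a class, and enough of the order type must survive to continue.

\begin{lemma}\label{lem:extract}
Let $B=x[\prod_{u\in U}X_u]$ be a homogeneous box in $L$ whose coordinates have types below $\lambda_k^d$, where $1\le d<\omega$, and let $\mathrm{tp}(B)\ge\lambda_k^{rd}$. Then there are $U'\subseteq U$ with $|U'|=r$, regular sets $Y_u\subseteq X_u$ for $u\in U'$, and $w\in\prod_{u\in U\setminus U'}X_u$ such that $x[w][\prod_{u\in U'}Y_u]$ is a $k$-large lexicographic box.
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=0$ take any $w$. Let $r\ge1$ and $n=rd$.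

\emph{Dividing by $\lambda_k^{n-1}$.} Let $E$ be the relation $\equiv_{\omega^k(n-1)}$ of the well-order $(B,<)$. It is an equivalence relation with convex classes, and it is tree automatic by Corollary~\ref{cor:Ekj}. Let $\theta$ be a compositional map that refines $\tau$ and recognizes $E$. We need homogeneity for $\theta$ as well, so we partition each $X_u$ by the value of $\theta(z,z)$. This splits $B$ into finitely many boxes. For $\xi<\lambda_k$ let $K_\xi$ be the set of elements of $B$ whose position has quotient $\xi$ by $\lambda_k^{n-1}$. Since $\mathrm{tp}(B)\ge\lambda_k^{n-1}\lambda_k$, each $K_\xi$ is an $E$-class of type $\lambda_k^{n-1}$. By Lemma~\ref{lem:pigeon}, for each $\xi$ one of the finitely many boxes meets $K_\xi$ in a set of type $\lambda_k^{n-1}$. By Lemma~\ref{lem:pigeon} applied to the set of indices, one box $B'=x[\prod_uX'_u]$ does so for all $\xi$ in a set $\Xi$ of type $\lambda_k$.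

\emph{The dominant hole.} For $z,z'\in X'_u$ let $z\,E^u\,z'$ mean $x[w,z]\,E\,x[w,z']$, where $w\in\prod_{u'\ne u}X'_{u'}$. By \eqref{eq:subst} for $\theta$, and since $\theta(b,b)$ is constant on each $X'_{u'}$, this depends only on $\theta(z,z')$ and not on $w$. So $E^u$ is a tree automatic equivalence relation, and the set $Y_u\subseteq X'_u$ of $<_u$-least elements of $E^u$-classes is regular by (T2). Take any element of $B'$ and replace its entries, one hole at a time, by their representatives in $Y_u$. No step leaves the $E$-class. Hence $x[\prod_uY_u]$ meets $K_\xi$ for every $\xi\in\Xi$, and since the classes $K_\xi$ are convex and increase with $\xi$, this box has type at least $\lambda_k$. By Lemma~\ref{lem:box}(e) there is a hole $i\in U$ with $\mathrm{tp}(Y_i,<_i)\ge\lambda_k$.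

\emph{Confining the other holes to one class.} Fix $\xi\in\Xi$, let $K=K_\xi$, and fix an element $x[b]$ of $K\cap B'$. Partition each $X'_u$ into regular sets by the value of $\theta(z,b_u)$. By \eqref{eq:subst}, $\theta(x[z],x[b])$ is constant on each resulting subbox of $B'$, so each subbox is contained in $K$ or disjoint from it. By Lemma~\ref{lem:pigeon} there is a box $B_1=x[\prod_uX''_u]\subseteq K\cap B'$ of type $\lambda_k^{n-1}$. Fix $z^0\in X''_i$, put $V=\prod_{u\ne i}X''_u$, and let $B_2=\{x[z^0,v]:v\in V\}$ be the box obtained by freezing the hole $i$.

We claim that $\mathrm{tp}(B_2)\ge\lambda_k^{(r-1)d}$. For $r=1$ this says that $B_2\ne\emptyset$. Let $r\ge2$. By Lemma~\ref{lem:box}(c), the order on $B_1$ extends the product of $(X''_i,<_i)$ and the order on $V$ induced by $B_2$. The first factor has type below $\lambda_k^d$; this is where the bound on the coordinates is used. If the second had type below $\lambda_k^{(r-1)d}$, Lemma~\ref{lem:prod} would give $\mathrm{tp}(B_1)<\lambda_k^{d+(r-1)d-1}=\lambda_k^{n-1}$, which is false.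

By Lemma~\ref{lem:box}(d), $B_2$ is a homogeneous box whose coordinate orders are restrictions of the $<_u$. The induction hypothesis gives $U''\subseteq U\setminus\{i\}$ of size $r-1$, regular sets $Y''_u\subseteq X''_u$ for $u\in U''$, a tuple $w$ with entries in the sets $X''_u$ for the remaining holes, and a significance order on $U''$. Let $U'=U''\cup\{i\}$ with $i$ most significant, and take the sets $Y_i$ and $Y''_u$. By Lemma~\ref{lem:box}(d) this is a $k$-large homogeneous box with coordinate orders $<_u$.

\emph{It is lexicographic.} Write two elements as $x[y,v]$ and $x[y',v']$ with $y,y'\in Y_i$ and $v,v'\in V$, where $v,v'$ include the frozen entries $w$. Suppose the most significant difference favors the second element. If $y=y'$, then $x[z^0,v]<x[z^0,v']$ by induction, and $x[y,v]<x[y,v']$ by Lemma~\ref{lem:box}(a) for $B$. Now let $y<_iy'$. Then $x[y,v]<x[y',v]$, and these two trees are not $E$-related, because $y,y'$ represent different $E^i$-classes and $v\in\prod_{u\ne i}X'_u$. The trees $x[z^0,v]$ and $x[z^0,v']$ lie in $K$, so they are $E$-related. Both $z^0$ and $y'$ lie in $X'_i$, so $\theta(z^0,z^0)=\theta(y',y')$, and \eqref{eq:subst}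 gives $x[y',v]\,E\,x[y',v']$. If $x[y',v']\le x[y,v]$, then $x[y,v]$ would lie between two $E$-related elements, and convexity would give $x[y,v]\,E\,x[y',v]$. Hence $x[y,v]<x[y',v']$.
\end{proof}

\begin{corollary}\label{cor:lex}
If $\mathrm{tp}(L)\ge\lambda_{k+1}$, then for every $r$ there is a $k$-large lexicographic box in $L$ with $r$ holes.
\end{corollary}

\begin{proof}
There are finitely many components and $\lambda_{k+1}=\sup_d\lambda_k^d$, so there is $d\ge1$ such that every component of type below $\lambda_{k+1}$ has type below $\lambda_k^d$. The number $d$ does not depend on $r$. Lemma~\ref{lem:descent} with $\mu=\omega^{k+1}$ and $\nu=\omega^krd$ gives a box to which Lemma~\ref{lem:extract} applies.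
\end{proof}

\section{From a lexicographic box to a certificate}\label{sec:pump}

We complete the proof of Theorem~\ref{thm:cert}. Let $\mathrm{tp}(L)\ge\lambda_{k+1}$. By the finite Ramsey theorem, fix $m$ such that every coloring of the two-element subsets of an $m$-element set with $|S|^{|S|}\cdot2^{|S|^2}$ colors has a four-element subset all of whose pairs have the same color. By Corollary~\ref{cor:lex}, take a $k$-large lexicographic box with $2^{m^2}$ holes. Its holes are in arbitrary position in the tree, and significance is unrelated to position. We first freeze holes until the rest hang off one branch in monotone order.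

\subsection*{Thinning to a comb}
Let $H_0$ be the set of holes. For $j=0,\dots,m^2-1$ suppose that $H_j\subseteq H_0$ has at least $2^{m^2-j}\ge2$ elements, and let $v_j$ be the longest common prefix of $H_j$. As $H_j$ is an antichain with at least two elements, $v_j\notin H_j$, and both children of $v_j$ are prefixes of elements of $H_j$. One child is a prefix of at least half of them; let $H_{j+1}$ be the set of these, and let $u_j\in H_j$ extend the other child. For $i<j$ we have $H_j\subseteq H_{i+1}$, so $v_j$ and $u_i$ extend different children of $v_i$. Thus
\begin{equation}\label{eq:shape}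
v_j\sqsubset u_j\ \text{ for all }j;\qquad v_i\sqsubset v_j\ \text{ and }\ u_i,v_j\text{ are incomparable for }i<j .
\end{equation}
By the Erd\H{o}s--Szekeres theorem, a sequence of more than $(m-1)^2$ distinct elements of a linear order has a monotone subsequence of length $m$. Apply it to $u_0,\dots,u_{m^2-1}$ under significance, freeze all other holes, and renumber. We obtain a $k$-large lexicographic box $x[\prod_{j<m}Y_j]$ with holes $u_0,\dots,u_{m-1}$, coordinate orders $<_j$, and nodes $v_0,\dots,v_{m-1}$ satisfying \eqref{eq:shape}, such that either holes with smaller index are more significant (case $\downarrow$) or holes with larger index are more significant (case $\uparrow$).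

\subsection*{What the box says about states}
Let $q_j$ be the constant value of $\tau(y,y)$ on $Y_j$, and let
\[
\Delta_j=\{\tau(y,y'):y,y'\in Y_j,\ y<_jy'\},\qquad A_j=\{\tau(y,y'):y,y'\in Y_j\}.
\]
Then $q_j\in A_j$ and $\Delta_j\subseteq A_j$. Let $h=h_{x,\{u_0,\dots,u_{m-1}\}}$. We have:
\begin{equation}\label{eq:lexstates}
\begin{array}{l}
\text{if }s_l\in\Delta_l,\ s_j=q_j\text{ for all holes }u_j\text{ more significant than }u_l,\\
\text{and }s_j\in A_j\text{ for all other holes, then }h(s)\in S_<.
\end{array}
\end{equation}
Indeed, choose $y_l<_ly'_l$ with state $s_l$, choose $y_j=y'_j$ at the more significant holes, and choose pairs with state $s_j$ at the others. Then $x[y]<x[y']$, and $h(s)=\tau(x[y],x[y'])$ by \eqref{eq:subst}.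

\subsection*{Two idempotents}
We want to repeat a segment of $x$ between two nodes $v_i$ and $v_j$. In a long comb, the copies on one side of the decisive tooth carry equal teeth, and the copies on the other side carry arbitrary pairs of teeth. The only information we have is \eqref{eq:lexstates}, so the state produced by any number of copies of either kind must be a state that also occurs in the finite box. We therefore record the effect of a segment in two ways, and make both idempotent.

Let $i<j<m$. By \eqref{eq:shape}, the holes that extend $v_i$ but not $v_j$ are $u_i,\dots,u_{j-1}$, and together with $v_j$ they form an antichain of proper extensions of $v_i$. Let $f_{ij}(t;s_i,\dots,s_{j-1})$ be the value at $v_i$ computed by $\delta$ from the labels of $x$, as in the definition of $h$, when $v_j$ has value $t$ and $u_l$ has value $s_l$. Since the value at $v_j$ is in turn computed from deeper nodes,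
\[
f_{il}(t;s_i,\dots,s_{l-1})=f_{ij}\bigl(f_{jl}(t;s_j,\dots,s_{l-1});s_i,\dots,s_{j-1}\bigr)\qquad(i<j<l).
\]
Define the quiet effect $\varphi_{ij}\colon S\to S$ and the noisy effect $\rho_{ij}$, from $S$ to subsets of $S$, by
\[
\varphi_{ij}(t)=f_{ij}(t;q_i,\dots,q_{j-1}),\qquad\rho_{ij}(t)=\{f_{ij}(t;s):s\in A_i\times\dots\times A_{j-1}\},
\]
and extend $\rho_{ij}$ to sets of states by unions. Then $\varphi_{il}=\varphi_{ij}\varphi_{jl}$ and $\rho_{il}=\rho_{ij}\rho_{jl}$. Color $\{i,j\}$ by $(\varphi_{ij},\rho_{ij})$. By the choice of $m$ there are $i_0<i_1<i_2<i_3$ such that $(\varphi_{ij},\rho_{ij})=(\varphi,\rho)$ for all $i<j$ among them. Consequently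
\begin{equation}\label{eq:idem}
\varphi\varphi=\varphi,\qquad\rho\rho=\rho,\qquad\varphi(t)\in\rho(t)\ \text{ for all }t\in S .
\end{equation}
The four indices cut out three segments. The middle one will be repeated. The lower one absorbs the noise below the decisive tooth in case $\downarrow$, and the upper one absorbs the noise above it in case $\uparrow$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0) -- (0,-5.4);
\fill (0,-0.8) circle (2pt) node[right] {$v_{i_0}$};
\fill (0,-2) circle (2pt) node[right] {$v_{i_1}$};
\fill (0,-3.2) circle (2pt) node[right] {$v_{i_2}$};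
\fill (0,-4.4) circle (2pt) node[right] {$v_{i_3}$};
\draw (0,-0.8) -- (-0.8,-1.1) circle (2pt) node[left] {$u_{i_0}$};
\draw (0,-1.4) -- (-0.8,-1.7) circle (2pt);
\draw (0,-2) -- (-0.8,-2.3) circle (2pt) node[left] {$u_{i_1}$};
\draw (0,-2.6) -- (-0.8,-2.9) circle (2pt);
\draw (0,-3.2) -- (-0.8,-3.5) circle (2pt) node[left] {$u_{i_2}$};
\draw (0,-3.8) -- (-0.8,-4.1) circle (2pt);
\draw (0,-4.4) -- (-0.8,-4.7) circle (2pt) node[left] {$u_{i_3}$};
\draw[<->] (1.2,0) -- node[right] {$g$} (1.2,-2);
\draw[<->] (1.2,-2) -- node[right] {$c$} (1.2,-3.2);
\draw[<->] (1.2,-3.2) -- node[right] {$e$} (1.2,-5.4);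
\draw (6,0) -- (6,-5.4);
\fill (6,-1) circle (2pt) (6,-2.1) circle (2pt) (6,-3.2) circle (2pt) (6,-4.3) circle (2pt);
\draw (6,-1) -- (5.2,-1.2) -- (4.9,-1.8) -- (5.5,-1.8) -- (5.2,-1.2);
\draw (6,-2.1) -- (5.2,-2.3) -- (4.9,-2.9) -- (5.5,-2.9) -- (5.2,-2.3);
\draw (6,-3.2) -- (5.2,-3.4) -- (4.9,-4.0) -- (5.5,-4.0) -- (5.2,-3.4);
\node[left] at (4.9,-1.5) {$y_1$};
\node[left] at (4.9,-2.6) {$y_2$};
\node[left] at (4.9,-3.7) {$y_3$};
\draw[<->] (6.7,0) -- node[right] {$g$} (6.7,-1);
\draw[<->] (6.7,-1) -- node[right] {$c$} (6.7,-2.1);
\draw[<->] (6.7,-2.1) -- node[right] {$c$} (6.7,-3.2);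
\draw[<->] (6.7,-3.2) -- node[right] {$c$} (6.7,-4.3);
\draw[<->] (6.7,-4.3) -- node[right] {$e$} (6.7,-5.4);
\end{tikzpicture}
\caption{Left: a lexicographic box whose holes (circles) hang off one branch, cut at $v_{i_1}$ and $v_{i_2}$ into a top part $g$, a middle part $c$ and a bottom part $e$; all holes except $u_{i_1}$ are then filled with fixed trees. Right: the tree $\mathrm{comb}(y_1,y_2,y_3)$, in which $c$ is repeated three times and the copies of the hole $u_{i_1}$ are filled with $y_1,y_2,y_3$.}
\label{fig:comb}
\end{figure}

\subsection*{The certificate}
Let $\hat x\in D$ be $x$ with each hole $u_j$ filled by a fixed element of $Y_j$. Every proper prefix of a hole $u_j$ lies in $\mathrm{dom}\,\hat x$. To see this, fill $u_j$ with a nonempty tree, which exists because $Y_j$ is infinite. The result is a $\Sigma$-tree containing $u_j$, and it has the same labels as $\hat x$ at the proper prefixes of $u_j$, since these do not extend any hole. Define (Figure~\ref{fig:comb}):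
\begin{itemize}
\item $g=\hat x[v_{i_1}\leftarrow o]$ with hole $v_{i_1}$;
\item $c$ is the subtree at $v_{i_1}$ of the tree obtained from $\hat x$ by deleting the subtrees at $v_{i_2}$ and $u_{i_1}$, with spine hole at the position of $v_{i_2}$ and side hole at the position of $u_{i_1}$;
\item $e=\hat x_{v_{i_2}}$;
\item $(Y,<_Y)=(Y_{i_1},<_{i_1})$, with $q=q_{i_1}$, $\Delta=\Delta_{i_1}$, $A=A_{i_1}$;
\item the direction is that of the case, $\downarrow$ or $\uparrow$, found above.
\end{itemize}
The proper prefixes of $v_{i_1}$, $v_{i_2}$ and $u_{i_1}$ are proper prefixes of holes, so they lie in $\mathrm{dom}\,\hat x$, and by \eqref{eq:shape} those needed in $g$ and $c$ are not deleted. So $g$ and $c$ are contexts. Conditions (C0) and (C3) hold because the box is $k$-large, and $<_Y$ is tree automatic by Lemma~\ref{lem:box}(b).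

Let $\gamma,f_s,e^*$ be as in \eqref{eq:comb}, let $\gamma_0=h_{\hat x,v_{i_0}}$, and let $e_3=\tau(\hat x_{v_{i_3}},\hat x_{v_{i_3}})$. A hole $u_j$ filled as in $\hat x$ contributes the value $q_j$. Therefore $\gamma=\gamma_0\varphi_{i_0i_1}=\gamma_0\varphi$, $e^*=\varphi_{i_2i_3}(e_3)=\varphi(e_3)$ and $f_s(t)=f_{i_1i_2}(t;s,q_{i_1+1},\dots,q_{i_2-1})$. With \eqref{eq:idem} this gives
\begin{equation}\label{eq:rules}
\gamma\varphi=\gamma,\qquad\varphi(e^*)=e^*,\qquad e^*\in\rho(e_3),\qquad f_q=\varphi,\qquad f_s(t)\in\rho(t)\ \text{ for }s\in A .
\end{equation}

\emph{Condition (C1).} By \eqref{eq:comb} and \eqref{eq:rules}, the diagonal state of $\mathrm{comb}(y)$ is $\gamma\varphi^N(e^*)=\gamma(e^*)$. Also $\tau(\hat x,\hat x)=\gamma\varphi_{i_1i_2}(e^*)=\gamma(e^*)$. Since $\hat x\in D$, this state is in $S_D$.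

For (C2) let $y,y'\in Y^N$, let $l$ be as in (C2) with $y_l<_Yy'_l$, and let $s_j=\tau(y_j,y'_j)\in A$, so $s_l\in\Delta$. Let $\sigma=\gamma f_{s_1}\cdots f_{s_N}(e^*)$ be the state of the pair of combs. We show $\sigma\in S_<$.

\emph{Condition (C2), case $\downarrow$.} Here $s_1=\dots=s_{l-1}=q$. Let $t=f_{s_{l+1}}\cdots f_{s_N}(e^*)$. We have $e^*\in\rho(e_3)$, and if $t'\in\rho(e_3)$ and $s\in A$, then $f_s(t')\in\rho(t')\subseteq\rho\rho(e_3)=\rho(e_3)$. So $t\in\rho(e_3)=\rho_{i_2i_3}(e_3)$, that is, $t=f_{i_2i_3}(e_3;b)$ with $b_j\in A_j$ for $i_2\le j<i_3$. Then
\[
\sigma=\gamma\varphi^{l-1}f_{s_l}(t)=\gamma f_{s_l}\bigl(f_{i_2i_3}(e_3;b)\bigr).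
\]
This is the value of $h$ at the tuple in which $u_{i_1}$ gets $s_l$, the hole $u_j$ gets $b_j$ for $i_2\le j<i_3$, and every other hole $u_j$ gets $q_j$. The holes that get $b_j$ have index above $i_1$, so they are less significant than $u_{i_1}$. By \eqref{eq:lexstates}, $\sigma\in S_<$.

\emph{Condition (C2), case $\uparrow$.} Here $s_{l+1}=\dots=s_N=q$, so $f_{s_{l+1}}\cdots f_{s_N}(e^*)=\varphi^{N-l}(e^*)=e^*$. Let $t'=f_{s_l}(e^*)$ and $t''=f_{s_1}\cdots f_{s_{l-1}}(t')$. If $l=1$, then $t''=t'$. If $l>1$, then $t''\in\rho^{\,l-1}(t')=\rho(t')$ and so $\rho(t'')\subseteq\rho\rho(t')=\rho(t')$. In both cases $\varphi(t'')\in\rho(t'')\subseteq\rho(t')=\rho_{i_0i_1}(t')$, that is, $\varphi(t'')=f_{i_0i_1}(t';b)$ with $b_j\in A_j$ for $i_0\le j<i_1$. Then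
\[
\sigma=\gamma(t'')=\gamma_0\varphi(t'')=\gamma_0\bigl(f_{i_0i_1}(f_{s_l}(e^*);b)\bigr).
\]
This is the value of $h$ at the tuple in which $u_{i_1}$ gets $s_l$, the hole $u_j$ gets $b_j$ for $i_0\le j<i_1$, and every other hole $u_j$ gets $q_j$. The holes that get $b_j$ have index below $i_1$, so they are less significant than $u_{i_1}$. By \eqref{eq:lexstates}, $\sigma\in S_<$.

So we have a $k$-certificate, and Theorem~\ref{thm:cert} is proved.

\section{The algorithm}\label{sec:alg}

Every subroutine below is correct only under the promise that its input presents a well-order. The promise is kept throughout, because subroutines are called only on suborders of a well-order, on its components, and on orders $(Y,<_Y)$ for which (C0)--(C2) have already been verified.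

\begin{proposition}\label{prop:Ak}
There are algorithms $A_k$, uniformly in $k$, which decide for a presented well-order $L$ whether $\mathrm{tp}(L)\ge\lambda_k$. From $k$ and a presentation of $L$ one can compute an automaton for $\equiv^L_{\omega^k}$ and a presentation of $L/\lambda_k$.
\end{proposition}

\begin{proof}
The second statement for $k$ follows from the first for the same $k$: compute the components of $L$ (Lemma~\ref{lem:components}(c)), run $A_k$ on each of them to obtain $G_k$, and apply Proposition~\ref{prop:Ek} and (T2).

The algorithm $A_0$ tests whether the domain is infinite. Given $A_k$, the algorithm $A_{k+1}$ runs two processes in parallel.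
\begin{itemize}
\item[(no)] Compute $L_0=L$ and $L_{j+1}=L_j/\lambda_k$. Answer ``no'' as soon as some $L_j$ has at most one element.
\item[(yes)] Enumerate all tuples of a direction, two contexts, a tree and two automata as in Definition~\ref{def:cert}. For each, test (C0)--(C2) by Lemma~\ref{lem:check}, and if they hold, test (C3) with $A_k$. Answer ``yes'' as soon as a $k$-certificate is found.
\end{itemize}
By Theorem~\ref{thm:cert}, the second process halts if and only if $\mathrm{tp}(L)\ge\lambda_{k+1}$. For the first, write $\mathrm{tp}(L)=\lambda_k\beta+\rho$ with $\rho<\lambda_k$, so that $\beta\le\mathrm{tp}(L_1)\le\beta+1$ by Lemma~\ref{lem:div}(b). If $\mathrm{tp}(L)<\lambda_k$, then $\beta=0$ and $L_1$ has at most one element. If $\mathrm{tp}(L)<\lambda_k^n$ with $n\ge2$, then $\beta<\lambda_k^{n-1}$, and $\beta+1<\lambda_k^{n-1}$ because $\lambda_k^{n-1}$ is a limit ordinal. By induction, if $\mathrm{tp}(L)<\lambda_k^n$ with $n\ge1$, then $L_n$ has at most one element. Since $\lambda_{k+1}=\sup_n\lambda_k^n$, the first process halts when $\mathrm{tp}(L)<\lambda_{k+1}$. Now let $\mathrm{tp}(L)\ge\lambda_{k+1}$. If $\beta<\lambda_k^n$ for some $n$,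 then $\mathrm{tp}(L)<\lambda_k(\beta+1)\le\lambda_k^{n+1}$, which is false. So $\mathrm{tp}(L_1)\ge\lambda_{k+1}$, and by induction all $L_j$ are infinite. Exactly one process halts, with the correct answer. The description of $A_{k+1}$ calls $A_k$ in a way that does not depend on $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We describe a recursive algorithm $\mathrm{Type}(L)$. Let $\alpha=\mathrm{tp}(L)$.

\emph{Step 1.} If the domain is finite, find its size $n$ by deciding the sentences ``there are at least $j$ elements''. Output $0$ if $n=0$, and otherwise $\omega^0+\dots+\omega^0$ with $n$ terms.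

\emph{Step 2.} Otherwise run $A_1,A_2,\dots$ until the first answer ``no''. This happens by Corollary~\ref{cor:bound} and yields $k\ge0$ with $\lambda_k\le\alpha<\lambda_{k+1}$. Write $\alpha=\lambda_k\beta+\rho$ with $\rho<\lambda_k$; then $\beta\ge1$. Compute $L'=L/\lambda_k$. Decide whether $L'$ has a greatest element $\mu$, and if so, use $A_k$ to decide whether the last class $K=\{x\in L:x\ge\mu\}$ has type below $\lambda_k$; the sets $K$ and $L'\setminus\{\mu\}$ are regular by (T2). By Lemma~\ref{lem:div}(b), both answers are positive if and only if $\rho>0$. In that case $\rho=\mathrm{tp}(K)$ and $\beta=\mathrm{tp}(L'\setminus\{\mu\})$, and we call $\mathrm{Type}$ on both orders. Otherwise $\rho=0$ and $\beta=\mathrm{tp}(L')$, and we call $\mathrm{Type}(L')$.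

\emph{Step 3.} Let $\beta=\omega^{\beta_1}+\dots+\omega^{\beta_s}$ be the normal form. Then
\[
\alpha=\omega^{\omega^k+\beta_1}+\dots+\omega^{\omega^k+\beta_s}+\rho .
\]
The exponents $\omega^k+\beta_i$ are nonincreasing and at least $\omega^k$, and the exponents in the normal form of $\rho$ are below $\omega^k$. Since $\beta\le\alpha<\lambda_{k+1}$, we have $\beta_i<\omega^{k+1}$, so the normal form of $\beta_i$ has only terms $\omega^j$ with $j\le k$. Hence the normal form of $\omega^k+\beta_i$ is obtained by prepending the term $\omega^k$, with $k$ written as in Step 1, to that of $\beta_i$; it is $\omega^k$ if $\beta_i=0$. Output the displayed expression, with $\rho$ omitted if $\rho=0$.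

\emph{Termination.} We have $\rho<\lambda_k\le\alpha$. Write $\beta_1=\omega^kc+\gamma$ with $c<\omega$ and $\gamma<\omega^k$. Then $\omega^k+\beta_1=\omega^k(c+1)+\gamma>\beta_1$, so $\beta<\omega^{\beta_1+1}\le\omega^{\omega^k+\beta_1}\le\alpha$. Each call makes at most two recursive calls, on orders of smaller type. By induction on $\alpha$, the algorithm halts with the correct output.
\end{proof}

For example, let $\alpha=\omega^\omega\cdot2+\omega^2+3$. Step 2 finds $k=1$; the quotient $L'$ has three elements, and the last class has type $\omega^2+3<\lambda_1$, so the calls are on types $2$ and $\omega^2+3$. For $\omega^2+3=\omega\cdot\omega+3$ we have $k=0$ and calls on types $\omega$ and $3$. For $\omega$ the quotient is a single point whose class has type $\omega=\lambda_0$, so $\rho=0$, $\beta=\omega^0$ and the output is $\omega^{\omega^0}$. Prepending $\omega^0$ to the exponent gives $\omega^{\omega^0+\omega^0}$ for $\omega^2$, and the two terms $\omega^0$ of $\beta=2$ become $\omega^{\omega^{\omega^0}}$.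

\section{Distances, isomorphism and embeddability}\label{sec:dist}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
(a) First let $\gamma<\omega^\omega$. If $\gamma=0$, then $\equiv_\gamma$ is equality. Otherwise $\gamma=\omega^{k_1}+\dots+\omega^{k_s}$ with $k_1\ge\dots\ge k_s$ finite. Compute $L_0=L$ and $L_i=L_{i-1}/\lambda_{k_i}$, together with automata for $\equiv^{L_{i-1}}_{\omega^{k_i}}$, by Proposition~\ref{prop:Ak}. By Lemma~\ref{lem:div}(c) and induction on $s$, $x\equiv^L_\gamma y$ holds if and only if $x$ and $y$ reach the same element of $L_s$ when they are replaced $s$ times by the least element of their class in the current order. This is a first-order definition, so (T2) gives an automaton for $\equiv^L_\gamma$, and hence for $\{(x,y):x<y,\ \mathrm{tp}[x,y)\ge\omega^\gamma\}$.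

Now let $\beta=\omega^{\gamma_1}+\dots+\omega^{\gamma_m}<\omega^{\omega^\omega}$ be in normal form with $m\ge1$, so all $\gamma_i<\omega^\omega$. For $x<y$ we claim that $\mathrm{tp}[x,y)\ge\beta$ if and only if there are $x=x_1<\dots<x_{m+1}=y$ with $\mathrm{tp}[x_i,x_{i+1})\ge\omega^{\gamma_i}$ for all $i$. If such points exist, then $\mathrm{tp}[x,y)=\sum_i\mathrm{tp}[x_i,x_{i+1})\ge\beta$, because ordinal addition is weakly increasing in each argument. Conversely, let $\mathrm{tp}[x,y)\ge\beta$ and $\sigma_i=\omega^{\gamma_1}+\dots+\omega^{\gamma_i}$. For $1\le i<m$ we have $\sigma_i<\beta$, so $[x,y)$ has an element $x_{i+1}$ at position $\sigma_i$, and $\mathrm{tp}[x_i,x_{i+1})=\omega^{\gamma_i}$. The last interval has a type $\zeta$ with $\sigma_{m-1}+\zeta\ge\sigma_{m-1}+\omega^{\gamma_m}$, where $\sigma_0=0$, so $\zeta\ge\omega^{\gamma_m}$. The claim is a first-order definition, so (T2) applies. For $\beta=0$ the condition $\mathrm{tp}[x,y)\ge\beta$ always holds. Finally, $\mathrm{tp}[x,y)=\beta$ means that the type is at least $\beta$ and not at least $\beta+1$, and the normal form of $\beta+1$ is obtained by appending $\omega^0$ (it is $\omega^0$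 if $\beta=0$). A sentence mentions finitely many of these relations. We compute automata for them and decide the sentence by (T2) and (T3).

(b) The first statement is Proposition~\ref{prop:build}. Together with Theorem~\ref{thm:main} and Corollary~\ref{cor:bound} it gives the two translations. Two well-orders are isomorphic if and only if their types are equal, and $L$ embeds in $L'$ if and only if $\mathrm{tp}(L)\le\mathrm{tp}(L')$. Equality is identity of normal forms. Normal forms are compared recursively: compare the sequences of exponents at their first difference, where a proper initial segment of a sequence gives the smaller ordinal.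
\end{proof}

\begin{thebibliography}{1}

\bibitem{LogicBlog}
Andre Nies, \emph{Logic Blog 2021}, arXiv:2202.13643 (2022).

\end{thebibliography}
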